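# Geodesics of the $L^2$ metric between compact Cauchy hypersurfaces: unique and shortest when they exist, but they may not exist

## 1. Compact Cauchy hypersurfaces as graphs

Throughout, $(M,g)$ is a smooth, connected, time-oriented Lorentzian manifold of dimension $n+1\ge 2$ and signature $(-,+,\dots,+)$. A vector or covector $\xi$ is timelike if $g(\xi,\xi)<0$, and then $|\xi|=\sqrt{-g(\xi,\xi)}$. A hypersurface is spacelike if the induced metric on it is Riemannian; equivalently, its conormals are timelike.

**Definition (Cauchy hypersurface, spatially compact).** A Cauchy hypersurface is a hypersurface that every inextendible timelike curve meets exactly once. The spacetime is globally hyperbolic if it has one, and spatially compact if moreover its Cauchy hypersurfaces are compact. We write $\mathfrak C(M,g)$ for the set of all compact smooth spacelike Cauchy hypersurfaces.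

**Example 1 (flat cylinder).** Let $M=\mathbb R\times\mathbb R/2\pi\mathbb Z$ and $g=-d\tau^2+dx^2$. The circle $\{\tau=0\}$ is a compact Cauchy hypersurface. The graph $\{\tau=f(x)\}$ has tangent vector $(f',1)$, of square $1-f'^2$, so it is spacelike iff $|f'|<1$. Thus $\{\tau=k\sin x\}$ is spacelike for $0<k<1$.

The example is typical. By Bernal–Sánchez (Comm. Math. Phys. 257 (2005)), a spatially compact $M$ can be written $M=\mathbb R\times S$ with $S$ compact and connected, $\partial_\tau$ future timelike, and all slices $\{\tau\}\times S$ spacelike Cauchy. We fix such a splitting.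

Each $S'\in\mathfrak C(M,g)$ meets every inextendible timelike line $\mathbb R\times\{x\}$ exactly once, and transversally because $S'$ is spacelike. So the projection $S'\to S$ is a bijective local diffeomorphism, and $S'=\Gamma_f=\{(f(x),x)\}$ with $f\in C^\infty(S)$. Conversely, a spacelike graph $\Gamma_f$ is Cauchy. Indeed, on an inextendible timelike curve $\tau$ takes all real values (every slice is Cauchy) while $f$ is bounded, so $\tau-f$ changes sign. At points of $\Gamma_f$ the timelike covector $d\tau-df$ is positive on $\partial_\tau$, hence on all future timelike vectors, so the curve crosses $\Gamma_f$ only upwards, hence exactly once. Therefore $\mathfrak C(M,g)$ is the open set of those $f\in C^\infty(S)$ whose graph is spacelike.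

At each point, the timelike covectors that are positive on future timelike vectors form an open convex cone: they are exactly the covectors positive on all nonzero future causal vectors. We call it the *positive cone*. It contains $d\tau-df$ along a spacelike graph $\Gamma_f$.

**Definition (rapidity).** If $N,N'$ are future unit timelike vectors at one point, the reversed Cauchy–Schwarz inequality says $-g(N,N')\ge1$, with equality iff $N=N'$. The rapidity between them is the number $c\ge0$ with $\cosh c=-g(N,N')$.

**Example 2.** In Example 1, let $S_0=\{\tau=0\}$ and $S_1=\{\tau=k\sin x\}$. At the common point $x=0$ the future unit normals are $N_0=(1,0)$ and $N_1=(1,k)/\sqrt{1-k^2}$, so $-g(N_0,N_1)=1/\sqrt{1-k^2}=\cosh(\operatorname{artanh}k)$. The rapidity is $\operatorname{artanh}k$; at $x=\pi$ it is the same. For $k=0.98$ it is $\frac12\ln 99\approx 2.30$.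

## 2. The $L^2$ metric, lengths and geodesics

A smooth path in $\mathfrak C(M,g)$ is a smooth $f:[0,1]\times S\to\mathbb R$ with spacelike graphs. We use the following notation for the rest of the talk:
$$F(t,x)=(f(t,x),x),\quad p=\partial_tf,\quad q=d_xf,\quad f_i=f(i,\cdot),\quad \delta=f_1-f_0 .$$

**Definition (normal speed, $L^2$ metric).** A deformation of $S'\in\mathfrak C(M,g)$ is recorded by its normal component $u\in C^\infty(S')$ with respect to the future unit normal $N$. So $T_{S'}\mathfrak C(M,g)=C^\infty(S')$, and the $L^2$ metric is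
$$\langle u,v\rangle_{S'}=\int_{S'}uv\,\mathrm{dvol}_{S'} .$$
It is a *weak* Riemannian metric: positive definite, but its norm does not define the $C^\infty$ topology.

Let us compute it in graph coordinates. Write $dvol_M=\mu\,d\tau\,dx$ in local coordinates on $S$. (In formulas on $S$, $\mu\,dx$ is a density; all divergences $\partial_i$ below are divergences of vector densities, hence do not depend on the coordinates.) For $\Gamma_f$ put $\xi=d\tau-df$. The vector $\xi^\sharp$ is normal to $\Gamma_f$ and $g(\xi^\sharp,\partial_\tau)=1>0$, so $\xi^\sharp$ is past-directed and $N=-\xi^\sharp/|\xi|$. Put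
$$a=-g(\partial_\tau,N)=1/|\xi| .$$
The velocity of the path is $p\,\partial_\tau$, so its normal speed is $u=ap$. Restricting $\iota_{\partial_\tau}dvol_M=\mu\,dx$ to $\Gamma_f$, and using $\partial_\tau=aN+(\text{tangential})$, we get $\mu\,dx=a\,\mathrm{dvol}_{\Gamma_f}$. Hence
$$u\,\mathrm{dvol}=\mu p\,dx,\qquad u^2\,\mathrm{dvol}=p^2m\,dx,\qquad m(x,f,q)=\mu a. \tag{1}$$
We also need how $m$ depends on $q$. From $|\xi|^2=-g(\xi,\xi)$ and $\partial\xi/\partial q_i=-dx^i$ we get $\partial|\xi|/\partial q_i=g(\xi,dx^i)/|\xi|=-N^i$, where $N^i=dx^i(N)$. Since $a=1/|\xi|$,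
$$\partial a/\partial q_i=a^2N^i,\qquad m_{q_i}=\mu a^2N^i. \tag{2}$$

**Definition (length, energy, geodesic).** Paths are piecewise smooth. The length is $L(\gamma)=\int_0^1\|\dot\gamma\|\,dt$, the energy is $E(\gamma)=\frac12\int_0^1\|\dot\gamma\|^2dt$, and the geodesic distance is the infimum of the lengths of paths joining two points. A geodesic is a smooth path with $\nabla_t\dot\gamma=0$, where $\nabla$ is the Levi-Civita connection of the $L^2$ metric.

**Example 3.** On the flat cylinder $f(t,x)=ht$ with $h>0$ has $a=1$, $u=h$, $\mathrm{dvol}=dx$, so $L=h\sqrt{2\pi}$.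

We may use the following facts: the geodesic distance is a positive distance; the Levi-Civita connection is well defined; the sectional curvature is non-positive, namely $-\frac12\int_{S'}\|u\vec\nabla v-v\vec\nabla u\|^2\mathrm{dvol}_{S'}$ for an orthonormal pair $u,v$. Only the existence of the connection enters below.

## 3. The conjecture and its fate

The problem comes from Daniel Monclair, "The Riemannian geometry of the space of compact spacelike Cauchy hypersurfaces", arXiv:2310.08469 (2023).

**Conjecture.** *Given $S_0,S_1\in\mathfrak C(M,g)$, there is a unique geodesic $\gamma_0:[0,1]\to\mathfrak C(M,g)$ with $\gamma_0(0)=S_0$ and $\gamma_0(1)=S_1$. Its length is minimal among paths from $S_0$ to $S_1$, and any path of minimal length coincides with $\gamma_0$ up to reparametrization.*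

The sign of the curvature suggests this: for a complete, simply connected manifold of finite dimension with non-positive curvature it is the Cartan–Hadamard theorem. Here the dimension is infinite and no completeness is given. It turns out that uniqueness and minimality hold, and existence does not.

**Theorem A.** Let $M=\mathbb R\times\mathbb R/2\pi\mathbb Z$, $g=-d\tau^2+dx^2$, $S_0=\{\tau=0\}$, $S_1=\{\tau=k\sin x\}$ with $0<k<1$ and $c:=\operatorname{artanh}k>\pi/\sqrt2$. No geodesic joins $S_0$ to $S_1$. Hence the conjecture is false.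

(Here $\pi/\sqrt2\approx2.22$, so $k=0.98$ of Example 2 qualifies.)

**Theorem B.** Let $(M,g)$ be any spatially compact spacetime and $\gamma_0$ a geodesic from $S_0$ to $S_1$. Every piecewise smooth path $\gamma$ from $S_0$ to $S_1$ satisfies $L(\gamma)\ge L(\gamma_0)$, with equality only if $\gamma=\gamma_0\circ\sigma$ with $\sigma:[0,1]\to[0,1]$ nondecreasing, piecewise smooth and onto. In particular there is at most one geodesic from $S_0$ to $S_1$.

**Theorem C.** Let $(M,g)$ be any spatially compact spacetime, $S_i=\Gamma_{f_i}$ $(i=0,1)$, $\delta=f_1-f_0$, and let $U$ be a connected component of $\{\delta>0\}$ with $\Sigma:=\partial U\neq\emptyset$ and $d\delta\ne0$ on $\Sigma$. Let $c(\sigma)>0$ be the rapidity between the unit normals $N_0,N_1$ of $S_0,S_1$ at $\sigma\in\Sigma$ (regarded in $S_0\cap S_1$). Assume that for a dense set of $\sigma\in\Sigma$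
$$c(\sigma)^2\,m(m+3)\neq2\pi^2k^2\qquad\text{for all integers }m,k\ge1. \tag{NR}$$
Let $S_1'=\Gamma_{f_1'}\in\mathfrak C(M,g)$ with $f_1'\le f_1$, $f_1'\not\equiv f_1$, $f_1'=f_1$ outside a compact subset of $U$, and $f_1'>f_0$ on $U$. Then at least one of the pairs $(S_0,S_1)$, $(S_0,S_1')$ is not joined by a geodesic.

**Corollary.** (i) The conjecture fails in every spatially compact spacetime. (ii) Among pairs with $S_0\cap S_1\ne\emptyset$ and transversal intersection, the pairs not joined by a geodesic are $C^\infty$-dense.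

So exactly the existence clause fails. Nothing is claimed about existence for disjoint $S_0,S_1$.

## 4. The geodesic equation and three solutions by hand

By metric compatibility and torsion-freeness, the first variation of $E$ along a variation field $v$ that vanishes at $t=0,1$ is $\int\langle\nabla_tv,\dot\gamma\rangle dt=-\int\langle v,\nabla_t\dot\gamma\rangle dt$. Since $\mathfrak C(M,g)$ is open in $C^\infty(S)$, every such $v$ occurs. So geodesics are exactly the smooth critical points, with fixed endpoints, of $E=\frac12\iint p^2m\,dx\,dt$, and the Euler–Lagrange equation is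
$$\partial_t(pm)=\tfrac12p^2m_f-\tfrac12\partial_i\big(p^2m_{q_i}\big). \tag{3}$$

**Example 4 (slices of a warped product).** Let $S$ be compact with Riemannian metric $g_S$, and $g=-d\tau^2+r(\tau)^2g_S$ on $\mathbb R\times S$ with $r>0$. The slices are Cauchy: a timelike curve along which $\tau$ has a finite limit has finite $g_S$-length there, so it converges and is extendible. Try $f(t,x)=\phi(t)$. Here $q=0$, $N^i=0$, and $a=1$ for every value of $f$, so with $\mu=r^n\sqrt{\det g_S}$ equation (3) reads $\partial_t(\phi'\mu)=\frac12\phi'^2\mu_f$, that is, $\phi''r^n+\frac12\phi'^2(r^n)'=0$, where $r=r(\phi)$. Multiplying by $r^{-n/2}$ we find $\partial_t\big(\phi'\,r(\phi)^{n/2}\big)=0$. So if $R'=r^{n/2}$, we need $R(\phi(t))$ affine in $t$: any two slices are joined by a geodesic. On the flat cylinder this is $f=ht$.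

**Example 5 (flat cylinder).** Here $\mu=1$, $a=m=(1-q^2)^{-1/2}$, and (3) is $\partial_t\big(p(1-q^2)^{-1/2}\big)=-\frac12\partial_x\big(p^2q(1-q^2)^{-3/2}\big)$.

**Example 6 (the wedge).** Equation (3) is local, so we can look at it on $x>0$ in the Minkowski plane. Let $f(t,x)=x\tanh(ct)$: half-lines through the origin, turning by boosts with constant rapidity speed. Then $p=cx\operatorname{sech}^2(ct)$, $q=\tanh(ct)$, $m=\cosh(ct)$ and $m_q=q(1-q^2)^{-3/2}=\sinh(ct)\cosh^2(ct)$. The left side of (3) is $\partial_t\big(cx\operatorname{sech}(ct)\big)=-c^2x\operatorname{sech}(ct)\tanh(ct)$. On the right, $p^2m_q=c^2x^2\sinh(ct)/\cosh^2(ct)$, so $-\frac12\partial_x(p^2m_q)=-c^2x\operatorname{sech}(ct)\tanh(ct)$. They agree. This is the model at a point where $S_0$ and $S_1$ cross.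

## 5. The arrival time of a geodesic solves an elliptic equation

**Lemma 1.** Let $f$ be a geodesic.

(a) $p_t=pQ$ with $Q$ smooth on $[0,1]\times S$. Hence $p(t,x)$ has the sign of $\delta(x)$ for all $t$, $p(\cdot,x)\equiv0$ if $\delta(x)=0$, and $C^{-1}|\delta|\le|p|\le C|\delta|$ for some $C$.

(b) With $J^0=p^2m=\mu pu$ and $J^i=p^3m_{q_i}=\mu p\,u^2N^i$ we have $\partial_tJ^0+\partial_iJ^i=0$ on $[0,1]\times S$. In particular $\int u^2\,\mathrm{dvol}=\ell^2$ is constant in $t$.

(c) Over $\{\delta>0\}$ define $T$ by $T(F(t,x))=t$. On $D^+=\{(\tau,x):\delta(x)>0,\ f_0\le\tau\le f_1\}$ the function $T$ is smooth with past-directed timelike gradient, $|\nabla T|=1/u$, and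
$$\operatorname{div}\big(|\nabla T|^{-3}\nabla T\big)=0. \tag{4}$$

**Proof of (a).** Expanding (3),
$$m\,p_t=p\Big[-\partial_tm+\tfrac12p\,m_f-p_im_{q_i}-\tfrac12p\,\partial_i(m_{q_i})\Big].$$
The bracket is a smooth density and $m>0$ is a density, so $Q=[\dots]/m$ is a smooth function. Then $p(t,x)=p(0,x)\exp\int_0^tQ$. Integrating in $t$, $\delta(x)=p(0,x)\int_0^1\exp\big(\int_0^tQ\big)dt$, where the last integral is bounded above and below by positive constants. All claims follow.

**Proof of (b).** Multiply (3) by $2p$. Since $\partial_tm=pm_f+p_im_{q_i}$, the left side becomes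
$$\partial_t(p^2m)+p^2\partial_tm=\partial_t(p^2m)+p^3m_f+p^2p_im_{q_i},$$
and the right side becomes $p^3m_f-p\,\partial_i(p^2m_{q_i})=p^3m_f-\partial_i(p^3m_{q_i})+p^2p_im_{q_i}$. Cancel. The two forms of $J^0,J^i$ come from $m=\mu a$, $m_{q_i}=\mu a^2N^i$, $u=ap$. Integrating over $S$ gives the constancy, by (1).

**Proof of (c).** Where $\delta>0$ we have $p>0$, so $f(\cdot,x)$ increases from $f_0(x)$ to $f_1(x)$ and $F:[0,1]\times\{\delta>0\}\to D^+$ is a diffeomorphism. So $T$ is smooth. Its level sets are the leaves $\Gamma_{f(t,\cdot)}$, and $dT(p\,\partial_\tau)=1$. As $uN-p\,\partial_\tau$ is tangent to the leaf, $dT(N)=1/u$, and since $\nabla T$ is normal to the leaf, $\nabla T=-N/u$. Thus $|\nabla T|=1/u$. Put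
$$Y:=u^2N=-|\nabla T|^{-3}\nabla T .$$
In the chart $(t,x)$ we have $Y^t=dT(Y)=u$, $Y^i=u^2N^i$, and $dvol_M=\mu p\,dt\,dx$. So $\mu pY^t=J^0$, $\mu pY^i=J^i$, and (b) says $\operatorname{div}Y=0$. $\square$

For later use, note that the component identities $\mu pY^\alpha=J^\alpha$ also hold where $p<0$, with the same computation.

**Convexity.** The derivative of $|\xi|^{-1}$ in $\xi$ is $|\xi|^{-3}\xi^\sharp$, so (4) is the Euler–Lagrange equation of $\int|dT|^{-1}dvol_M$. Differentiating once more, the Hessian of $\xi\mapsto|\xi|^{-1}$ at a timelike $\xi$ is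
$$\zeta\mapsto|\xi|^{-3}\Big(g(\zeta,\zeta)+\frac{3g(\xi,\zeta)^2}{|\xi|^2}\Big)=|\xi|^{-3}\big(2\zeta_0^2+|\zeta_\perp|^2\big)>0\quad(\zeta\neq0), \tag{5}$$
where $\zeta=\zeta_0\,\xi/|\xi|+\zeta_\perp$ with $\zeta_\perp\perp\xi$; indeed $g(\zeta,\zeta)=-\zeta_0^2+|\zeta_\perp|^2$ and $g(\xi,\zeta)=-\zeta_0|\xi|$. So although $g$ is Lorentzian, (4) is *elliptic*.

Now let $T,T'$ solve (4) on the same set, with differentials in the positive cone, and $w=T'-T$. The cone is convex, so we may subtract the two equations and integrate along the segment from $dT$ to $dT'$: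
$$\operatorname{div}(B\,dw)=0,\qquad B=\int_0^1\mathrm{Hess}(dT+s\,dw)\,ds, \tag{6}$$
with $B$ smooth and positive definite. There is no zeroth-order term, so the following textbook facts apply (Gilbarg–Trudinger, Ch. 3). Let $\mathcal A w=B^{\alpha\beta}\partial_\alpha\partial_\beta w+b^\alpha\partial_\alpha w$ with continuous coefficients and $B$ positive definite on a connected open set $\mathcal O$.

**(MP1) Strong principle.** If $\mathcal Aw=0$ and $w$ attains its minimum in $\mathcal O$, then $w$ is constant.

**(MP2) Hopf's lemma.** Let $z$ be a smooth boundary point near which $w$ is smooth up to the boundary, and the coefficients are continuous and $B$ positive definite up to the boundary. If $\mathcal Aw=0$, $w>0$ in $\mathcal O$ and $w(z)=0$, then the derivative of $w$ at $z$ in any inward transversal direction is positive.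

**(MP3) Consequence.** Let $\mathcal O$ be noncompact and $\mathcal Aw=0$. If $\{w\le-\varepsilon\}$ is compact in $\mathcal O$ for every $\varepsilon>0$, then $w>0$ in $\mathcal O$ or $w\equiv0$. Indeed, if $w$ were negative somewhere, its minimum would be attained, so $w$ would be a negative constant by (MP1) and $\mathcal O=\{w\le -\varepsilon\}$ for some $\varepsilon$, which is not compact. So $w\ge0$, and (MP1) applies again if $w$ vanishes somewhere.

## 6. Calibration: a geodesic is the only shortest path (Theorem B)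

**A lower bound by duality.** We want to bound $L(\gamma)$ from below for *all* paths. Let $\gamma$ be given by $h(s,x)$, with normal speed $v$. By (1), $v\,\mathrm{dvol}\,ds=\mu\,\partial_sh\,dx\,ds$ is the spacetime volume swept out, with sign. So if $\psi$ is a bounded function on $M$, then $\int_0^1\langle\psi,v\rangle ds$ should depend only on $S_0,S_1$, and Cauchy–Schwarz bounds it by $\sup_{\Gamma}\|\psi\|_{L^2(\Gamma)}\cdot L(\gamma)$. For the bound to be sharp along a geodesic, $\psi$ should be the normal speed of the geodesic, and we then need that no hypersurface $\Gamma$ has $\|\psi\|_{L^2(\Gamma)}>\ell$. On the flat cylinder with $f=ht$ we have $\psi=h$ on $0<\tau<h$, and the requirement is $\int h^2\sqrt{1-(\partial_xj)^2}\,dx\le2\pi h^2$ for spacelike graphs $\tau=j(x)$ in that region, which is clear. In general the divergence-free field $Y=u^2N$ and the reversed Cauchy–Schwarz inequality do the job.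

**Setup.** Let $f$ be the geodesic $\gamma_0$, and $\ell=L(\gamma_0)$, its constant speed. If $\ell=0$, then $\gamma_0$ is constant, $S_0=S_1$, every path has $L\ge0$, a path of zero length has $v\equiv0$ and is constant, and any geodesic from $S_0$ to $S_0$ is constant by Lemma 1(a). So let $\ell>0$. Put $U=\{\delta\ne0\}$, $Z=S\setminus U$ and
$$D^\circ=\{(\tau,x):x\in U,\ \tau\text{ strictly between }f_0(x)\text{ and }f_1(x)\}.$$
By Lemma 1(a), $F:(0,1)\times U\to D^\circ$ is a diffeomorphism. Let $\psi(F(t,x))=u(t,x)$ on $D^\circ$ and $\psi=0$ elsewhere; it is bounded and Borel.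

**Step 1: $\int_{\Gamma_h}\psi^2\,\mathrm{dvol}\le\ell^2$ for every $\Gamma_h\in\mathfrak C(M,g)$.** Let $\bar h$ be $h$ clipped to the interval between $f_0$ and $f_1$. Define $\theta:U\to[0,1]$ by $\bar h(x)=f(\theta(x),x)$. As $\bar h$ is Lipschitz and $p\ne0$ over $U$, $\theta$ is locally Lipschitz. Let
$$O=\{x\in U:(h(x),x)\in D^\circ\}=\{0<\theta<1\},\qquad I=J^0(\theta,x)-J^i(\theta,x)\,\partial_i\theta\quad\text{a.e. on }U .$$

*The integrand on $O$.* There $h=f(\theta(x),x)$, so $\partial_ih=p\,\partial_i\theta+q_i$. From $d\tau=p\,dt+q_idx^i$ we have $d\tau(Y)=pY^t+q_iY^i$, hence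
$$\mu(d\tau-dh)(Y)=\mu pY^t-\mu pY^i\partial_i\theta=J^0-J^i\partial_i\theta=I .$$
Let $\nu$ be the future unit normal of $\Gamma_h$, so that $(d\tau-dh)(Y)=|d\tau-dh|\,(-g(Y,\nu))$. Since $\mu\,|d\tau-dh|\,dx=\mathrm{dvol}_{\Gamma_h}$,
$$I\,dx=u^2\,(-g(N,\nu))\,\mathrm{dvol}_{\Gamma_h}\ \ge\ u^2\,\mathrm{dvol}_{\Gamma_h}\qquad\text{on }O. \tag{7}$$

*The integrand off $O$.* On $U\setminus O$ we have $\theta\in\{0,1\}$, and the gradient of a Lipschitz function vanishes a.e. on its level sets. So $I=J^0=p^2m>0$ a.e. on $U\setminus O$. Altogether $I\ge0$ a.e. on $U$.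

*The total.* We claim
$$\int_UI\,dx=\ell^2. \tag{8}$$
Put $\mathcal G^i(x)=\int_0^{\theta(x)}J^i(t,x)\,dt$. By Lemma 1(a), $|\mathcal G|\le C|\delta|^3$. By the chain rule and Lemma 1(b), a.e. on $U$,
$$\partial_i\mathcal G^i=J^i(\theta,x)\,\partial_i\theta-\int_0^\theta\partial_tJ^0\,dt=J^i(\theta,x)\,\partial_i\theta-J^0(\theta,x)+J^0(0,x),$$
that is, $I=J^0(0,\cdot)-\partial_i\mathcal G^i$. Let $\chi:[0,\infty)\to[0,1]$ be smooth and nondecreasing, $0$ on $[0,1]$ and $1$ on $[2,\infty)$, and $\chi_\epsilon=\chi(|\delta|/\epsilon)$, which has compact support in $U$. Its derivative is $O(\epsilon^{-1})$ and lives on $\epsilon\le|\delta|\le2\epsilon$, where $\mathcal G=O(\epsilon^3)$. So $\int\chi_\epsilon\,\partial_i\mathcal G^i\,dx=-\int\mathcal G^i\,\partial_i\chi_\epsilon\,dx=O(\epsilon^2)\to0$. As $\epsilon\downarrow0$, $\chi_\epsilon$ increases to $1$ on $U$, and monotone convergence in $\int\chi_\epsilon I=\int\chi_\epsilon J^0(0,\cdot)-\int\chi_\epsilon\partial_i\mathcal G^i$ gives $\int_UI=\int_UJ^0(0,x)\,dx=\ell^2$, because $J^0=0$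 on $Z$.

Finally $\int_{\Gamma_h}\psi^2\,\mathrm{dvol}=\int_Ou^2\,\mathrm{dvol}\le\int_OI\,dx\le\int_UI\,dx=\ell^2$.

**Step 2: minimality.** Here we make the swept-volume argument precise. Let
$$W(s)=\int_S\int_{f_0(x)}^{h(s,x)}\psi\,\mu\,d\tau\,dx .$$
For fixed $x$ the inner integral is a Lipschitz function of its upper limit, and $C^1$ away from $f_0(x),f_1(x)$. So for $h(s,x)\notin\{f_0(x),f_1(x)\}$ its $s$-derivative is $\psi\mu\,\partial_sh$ (breakpoints excepted). For a.e. $s$ in $\{s:h(s,x)=f_i(x)\}$ we have $\partial_sh=0$, and then the derivative is $0=\psi\mu\,\partial_sh$. By Fubini,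
$$W(1)-W(0)=\int_0^1\!\int_S\psi\mu\,\partial_sh\,dx\,ds=\int_0^1\langle\psi,v\rangle\,ds .$$
Clearly $W(0)=0$. Substituting $\tau=f(t,x)$, whatever the sign of $\delta(x)$, $W(1)=\iint u\,\mu p\,dt\,dx=\iint J^0\,dx\,dt=\ell^2$. With Step 1,
$$\ell^2=\int_0^1\langle\psi,v\rangle\,ds\le\int_0^1\|\psi\|\,\|v\|\,ds\le\ell\,L(\gamma),$$
so $L(\gamma)\ge\ell$.

**Step 3: the equality case.** We show that $L(\gamma)=\ell$ forces $\gamma=\gamma_0\circ\sigma$. Now $\langle\psi,v\rangle=\|\psi\|\|v\|=\ell\|v\|$ for a.e. $s$. Put $\omega(s)=\|v(s)\|/\ell$ and $P=\{s:v(s)\neq0\}$, breakpoints deleted; $P$ is open in $[0,1]$ minus the breakpoints, and nonempty because $L(\gamma)>0$. For a.e. $s\in P$ — call these $s$ *good* — we have $\|\psi\|_{L^2(\gamma(s))}=\ell$ and $v=\omega\psi$ a.e.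

*Good $s$.* Apply Step 1 to $h(s,\cdot)$: $\ell^2=\int_O\psi^2\,\mathrm{dvol}\le\int_OI\le\int_UI=\ell^2$. Since $I>0$ a.e. on $U\setminus O$, this set is null. By (7), $-g(N,\nu)=1$ a.e. on $O$, hence on all of $O$ by continuity. So $\nu=N$ on $O$. The conormals $d\tau-dh$ and $d\tau-q_idx^i$ are then proportional with the same $d\tau$-coefficient, so $\partial_ih=q_i$ and $p\,\partial_i\theta=0$, i.e. $d\theta=0$ on $O$. Thus the locally Lipschitz function $\theta$ has $d\theta=0$ a.e. on $U$, and is constant on each component $U_j$ of $U$. The constant lies in $(0,1)$ since $O$ has full measure in $U_j$; so $O=U$. Further, for $x\in O$ and $s'$ near $s$ we may write $h(s',x)=f(\theta(s',x),x)$, so $v=a\,\partial_sh=ap\,\partial_s\theta=u\,\partial_s\theta$ at $s$ (the leaf and $\gamma(s)$ have the same normal, hence the same $a$). As $\psi=u\ne0$ there, $\partial_s\theta=\omega(s)$.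

*All $s$.* Good parameters are dense in $P$. By continuity of $h$, for all $s\in\bar P$ we have $h(s,\cdot)=f(\theta_j(s),\cdot)$ on $U_j$ with a constant $\theta_j(s)\in[0,1]$. On each component of $[0,1]\setminus\bar P$ the function $h$ is constant in $s$, and such a component has an endpoint in $\bar P$. So the same form holds for all $s$. Fix $x_j\in U_j$; the map $f(\cdot,x_j)$ is a diffeomorphism of $[0,1]$ onto a closed interval, and inverting it shows that $\theta_j$ is continuous and piecewise smooth. We have $\theta_j(0)=0$, and $\theta_j'=\omega$ a.e.: at good $s$ by the above, and off $P$ because both sides vanish. Hence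
$$\theta_j(s)=\int_0^s\omega=:\sigma(s)$$
does not depend on $j$. It is nondecreasing and piecewise smooth, and $\sigma(1)=1$ because $h(1,\cdot)=f_1$.

*The set $Z$.* Over $Z$ we have $\psi=0$, so $v=0$ a.e. on $Z$ for good $s$, and $v=0$ for $s\notin P$. Thus $\partial_sh=0$ for a.e. $(s,x)\in[0,1]\times Z$, and for a.e. $x\in Z$ and all $s$, $h(s,x)=f_0(x)=f(\sigma(s),x)$. The continuous functions $h(s,\cdot)$ and $f(\sigma(s),\cdot)$ agree on a set of full measure, hence everywhere: $\gamma=\gamma_0\circ\sigma$.

**Step 4: uniqueness.** If $\tilde\gamma$ is another geodesic from $S_0$ to $S_1$, Step 2 applied to both gives $L(\tilde\gamma)=L(\gamma_0)=\ell$. So $\tilde\gamma=\gamma_0\circ\sigma$ by Step 3. Both have constant speed $\ell$, so $\sigma'=1$ and $\tilde\gamma=\gamma_0$. $\blacksquare$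

## 7. At an edge $S_0\cap S_1$: exponents against smoothness

A sensible route to existence is to solve (4), an elliptic equation from a convex functional, with $T=0$ on $S_0$ and $T=1$ on $S_1$. At a point of $S_0\cap S_1$ the boundary values $0$ and $1$ collide, and there the geodesic asks for a precise kind of regularity. We look at it in the flat plane.

Put $x=\rho\cosh\eta$, $\tau=\rho\sinh\eta$ on $\{x>|\tau|\}$, so $g=d\rho^2-\rho^2d\eta^2$, and $\partial_y=\rho\,\partial_\rho$. Then $|\nabla T|^2=\rho^{-2}(T_\eta^2-T_y^2)$ and $dvol=\rho^2\,d\eta\,dy$, so the functional is $\int\rho^3(T_\eta^2-T_y^2)^{-1/2}d\eta\,dy$ and (4) becomes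
$$\partial_\eta G^0(T_\eta,T_y)+\rho^{-3}\partial_y\big(\rho^3G^1(T_\eta,T_y)\big)=0,\qquad (G^0,G^1)=\frac{(-\zeta_0,\zeta_1)}{(\zeta_0^2-\zeta_1^2)^{3/2}}, \tag{9}$$
where $G=\nabla_\zeta(\zeta_0^2-\zeta_1^2)^{-1/2}$. The second term is $\partial_yG^1+3G^1$. The function $T=\eta/c$ is a solution; it is the wedge of Example 6. The Hessian of $(\zeta_0^2-\zeta_1^2)^{-1/2}$ at $(\frac1c,0)$ is $c^3\operatorname{diag}(2,1)$, so the linearization of (9) at $\eta/c$, divided by $c^3$, is
$$2\phi_{\eta\eta}+\phi_{yy}+3\phi_y=0 .$$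
With zero boundary values at $\eta=0$ and $\eta=c$ it has the separated solutions
$$\rho^\lambda\sin\frac{k\pi\eta}c,\qquad\lambda(\lambda+3)=\frac{2\pi^2k^2}{c^2}.$$
For a geodesic we shall see that $T$ must be *smooth* in $(\eta,\rho)$ up to $\rho=0$. So non-integer exponents are forbidden, whereas nothing in a boundary value problem seems to forbid them.

**Why a local computation at the edge does not finish.** One may first look for a formal obstruction. Let $S_0=\{\eta=0\}$ and $S_1=\{\eta=\eta_1(\rho)\}$ with $\eta_1$ smooth and $\eta_1(0)=c$, and try $T=\frac\eta c+\sum_{m\ge1}\rho^mw_m(\eta)$. After division by $c^3$, the part of (9) beyond the linear one is at least quadratic in first and second $\partial_\eta,\partial_y$-derivatives of $\sum\rho^mw_m$, all of which are $O(\rho)$. So the coefficient of $\rho^m$ gives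
$$2w_m''+m(m+3)w_m=R_m(w_1,\dots,w_{m-1}),\qquad w_m(0)=0,$$
and $T(\eta_1(\rho),\rho)=1$ prescribes $w_m(c)$ in terms of $w_1,\dots,w_{m-1}$ and the Taylor coefficients of $\eta_1$. This problem is uniquely solvable unless $c^2m(m+3)=2\pi^2k^2$ for some integer $k\ge1$. So for all other $c$ the formal solution exists to every order, and the edge alone gives no contradiction. What it does give is that the Taylor series is *determined* by the two hypersurfaces near the edge. The contradiction has to come from far away: the true $T$, minus a comparison solution, is positive by the maximum principle, and a positive solution should contain a nonzero multiple of $\rho^{\lambda}\sin(\pi\eta/c)$ with $\lambda(\lambda+3)=2\pi^2/c^2$. If this leading exponent is less than $1$, that is, if $2\pi^2/c^2<4$ or $c>\pi/\sqrt2$, it is already incompatible with a smooth function that vanishes at $\rho=0$. That is Theorem A.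

To turn "should contain" into a proof we need a subsolution. The bare $\rho^\Lambda\sin\pi T$ is not good enough: where $\sin\pi T=0$ it has no strict inequality left to absorb error terms $O(\rho)$. A small correction repairs this.

**Lemma 2.** Let $c_*,\Lambda>0$ with $\kappa:=\Lambda(\Lambda+3)-2\pi^2/c_*^2>0$, and $A\in(0,1)$ with $A\Lambda(\Lambda+3)\le2\kappa$. Put $s(T)=\sin\pi T-A\,T(1-T)$ on $[0,1]$. Then $s(0)=s(1)=0$, $0\le s\le\pi\min(T,1-T)\le2\pi T(1-T)$, $s(\frac12)=1-\frac A4$, and for every $c\ge c_*$
$$\frac2{c^2}s''+\Lambda(\Lambda+3)s\ \ge\ \frac{4A}{c^2}.$$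

**Proof.** For $0\le T\le\frac12$ we have $\sin\pi T\ge2T\ge2T(1-T)$, and by symmetry $T(1-T)\le\frac12\sin\pi T$ on $[0,1]$. So $0\le(1-\frac A2)\sin\pi T\le s\le\sin\pi T\le\pi\min(T,1-T)$, and $\min(T,1-T)\le2T(1-T)$. Since $s''=-\pi^2\sin\pi T+2A$,
$$\frac2{c^2}s''+\Lambda(\Lambda+3)s=\Big(\Lambda(\Lambda+3)-\frac{2\pi^2}{c^2}\Big)\sin\pi T+\frac{4A}{c^2}-A\Lambda(\Lambda+3)\,T(1-T).$$
The first coefficient is at least $\kappa$, and the last term is at most $2\kappa\cdot\frac12\sin\pi T=\kappa\sin\pi T$ in absolute value. $\square$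

## 8. The flat cylinder: proof of Theorem A

Suppose $f$ is a geodesic from $S_0=\{\tau=0\}$ to $S_1=\{\tau=k\sin x\}$, with $c=\operatorname{artanh}k>\pi/\sqrt2$. Here $\delta=k\sin x$. By Lemma 1(a), $p>0$ on $[0,1]\times(0,\pi)$ and $f(t,0)=f(t,\pi)=0$. Let $D=\{0<x<\pi,\ 0\le\tau\le k\sin x\}$ and $T$ as in Lemma 1(c). Note that $D\subset\{0\le\tau<x\}$.

**Step 1: $T$ is smooth in $(\eta,\rho)$ up to the edge.** Write $f=x\hat f$ with $\hat f(t,x)=\int_0^1f_x(t,sx)\,ds$, smooth on $[0,1]\times[0,\pi]$, and $|\hat f|<1$ because $|f_x|<1$. Along $F$,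
$$\eta=\operatorname{artanh}\hat f,\qquad\rho=x\sqrt{1-\hat f^2},$$
both smooth up to $x=0$. At $x=0$ we have $\partial_x\rho>0$, so for small $\rho_0$ we can solve $x=X(t,\rho)$ smoothly for $0\le\rho\le\rho_0$, with $X(t,0)=0$. Also $\hat f_t(t,0)=\lim_{x\to0}p/x\ge C^{-1}k>0$ by Lemma 1(a), so $\partial_t\eta=\hat f_t/(1-\hat f^2)>0$ at $x=0$. As $\partial_tX=0$ at $\rho=0$, the derivative of $\eta$ in $t$ at fixed $\rho$ is positive at $\rho=0$, hence for $\rho\le\rho_0$ after decreasing $\rho_0$. So $(t,\rho)\mapsto(\eta,\rho)$ is a diffeomorphism of $[0,1]\times[0,\rho_0]$ onto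
$$\bar E=\{0\le\rho\le\rho_0,\ 0\le\eta\le\eta_1(\rho)\},\qquad\eta_1(0)=\operatorname{artanh}\hat f(1,0)=c,$$
and $T$, the first component of its inverse, is smooth on $\bar E$ up to $\rho=0$, with $T_\eta>0$, $T=0$ on $\eta=0$ ($S_0$) and $T=1$ on $\eta=\eta_1(\rho)$ ($S_1$). On $D$ we have $\tau\le kx$, so $x\le\rho/\sqrt{1-k^2}$; hence $\bar E\cap\{\rho>0\}$ is all of $D\cap\{\rho\le\rho_0\}$.

**Step 2: to leading order $T$ is $\eta/c$.** At $\rho=0$ we have $T_y=\rho T_\rho=0$, so $G^1=0$ and $\partial_yG^1=\rho\,\partial_\rho G^1=0$, and (9) reduces to $\partial_\eta(T_\eta^{-2})=0$. So $T(\cdot,0)$ is affine, and $T(\eta,0)=\eta/c$. Put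
$$w:=T-\eta/c .$$
It is smooth on $\bar E$ and vanishes at $\rho=0$. In the chart $(t,\rho)$ Hadamard's lemma gives $w=\rho\cdot(\text{smooth})$. The operators $\partial_\eta$ and $\partial_y=\rho\,\partial_\rho$ map $\rho\,C^\infty(\bar E)$ to itself, so $w$ and all its $\partial_\eta,\partial_y$-derivatives are $\rho$ times smooth functions. Let $|w|\le\bar C\rho$ on $\bar E$.

**Step 3: $w>0$ inside.** We compare globally, on the interior of $D$, where both $T$ and $\eta/c$ solve (4) with differentials in the positive cone. By (6) $w$ solves an elliptic equation without zeroth-order term. In the chart $(t,x)\in[0,1]\times(0,\pi)$: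

- at $t=0$, $w=0$;
- at $t=1$, $w=1-\frac1c\operatorname{artanh}\frac{k\sin x}x>0$, because $\sin x<x$;
- as $x\to0$, $w=t-\frac1c\operatorname{artanh}\hat f(t,x)\to0$ uniformly, because $\eta=ct$ at $\rho=0$;
- as $x\to\pi$, $w\ge-\frac1c\operatorname{artanh}\frac{k\sin x}x\to0$.

So $\{w\le-\varepsilon\}$ is compact in $(0,1)\times(0,\pi)$ for each $\varepsilon>0$, and $w\not\equiv0$. By (MP3), $w>0$ in the interior. By (MP2), $\partial_\eta w>0$ on $S_0$ for $0<\rho\le\rho_0$.

**Step 4: the linear operator near the edge.** Subtracting (9) for $\eta/c$ from (9) for $T$ we get $\mathcal Lw=0$ on $E=\bar E\cap\{\rho>0\}$, where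
$$\mathcal L\phi=\partial_\eta\big(B^{00}\phi_\eta+B^{01}\phi_y\big)+\rho^{-3}\partial_y\big(\rho^3(B^{10}\phi_\eta+B^{11}\phi_y)\big),$$
and $B=\int_0^1\mathrm{Hess}\big((\zeta_0^2-\zeta_1^2)^{-1/2}\big)\big(\tfrac1c+sw_\eta,\,sw_y\big)\,ds$. The segment stays in the convex cone $\zeta_0>|\zeta_1|$, so $B$ is positive definite by (5). By Step 2, $B=c^3\operatorname{diag}(2,1)+\rho\cdot(\text{smooth})$. Hence
$$c^{-3}\mathcal L\phi=2\phi_{\eta\eta}+\phi_{yy}+3\phi_y+\rho\,\mathcal E\phi, \tag{10}$$
where $\mathcal E$ is a combination, with bounded coefficients, of first and second derivatives in $\partial_\eta,\partial_y$.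

**Step 5: the barrier.** Since $2\pi^2/c^2<4$, we can choose $\lambda\in(0,1)$ with $\lambda(\lambda+3)>2\pi^2/c^2$. Apply Lemma 2 with $c_*=c$, $\Lambda=\lambda$, and put $b=\rho^\lambda s(T)$. We compute
$$b_{\eta\eta}=\rho^\lambda\big(s''T_\eta^2+s'T_{\eta\eta}\big),\qquad b_y=\rho^\lambda\big(\lambda s+s'T_y\big),$$
$$b_{yy}=\rho^\lambda\big(\lambda^2s+2\lambda s'T_y+s''T_y^2+s'T_{yy}\big).$$
As $T_\eta=\frac1c+O(\rho)$ and $T_{\eta\eta},T_y,T_{yy},T_{\eta y}=O(\rho)$, (10) and Lemma 2 give
$$c^{-3}\mathcal Lb=\rho^\lambda\Big[\frac2{c^2}s''+\lambda(\lambda+3)s+O(\rho)\Big]\ge\rho^\lambda\Big[\frac{4A}{c^2}+O(\rho)\Big]>0\quad\text{on }E,$$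
after decreasing $\rho_0$ once more.

**Step 6: comparison and contradiction.** We show $w\ge\varepsilon b$ on $E$ for some $\varepsilon>0$, looking at the four sides of $E$. On $S_0$ and $S_1$, $b=0\le w$. On $\{\rho=\rho_0\}$, $w$ is positive except at the point on $S_0$, where $\partial_\eta w>0$; so $w/T$ extends to a positive continuous function on this arc, and since $s\le\pi T$ there is $\varepsilon>0$ with $w\ge\varepsilon b$ there. As $\rho\to0$, $w-\varepsilon b\to0$ uniformly. If $w-\varepsilon b$ were negative somewhere, it would have a negative interior minimum; there the first derivatives vanish and $\mathcal L(w-\varepsilon b)\ge0$, because only second derivatives remain and $B$ is positive definite. But $\mathcal L(w-\varepsilon b)=-\varepsilon\mathcal Lb<0$. So $w\ge\varepsilon\rho^\lambda s(T)$ on $E$. On the curve $\{T=\frac12\}$ this says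
$$\bar C\rho\ \ge\ w\ \ge\ \varepsilon\rho^\lambda\big(1-\tfrac A4\big)\qquad\text{for all small }\rho>0,$$
which is impossible since $\lambda<1$. $\blacksquare$

## 9. Two geodesics with the same edge: proof of Theorem C

Two things in Section 8 do not carry over. The comparison solution $\eta/c$ belongs to the flat wedge. And if $c\le\pi/\sqrt2$, every admissible exponent satisfies $\lambda(\lambda+3)>2\pi^2/c^2\ge4$, so $\lambda>1$, and $w\ge\varepsilon\rho^\lambda s$ is compatible with $w=O(\rho)$. The way around both is to compare two *geodesics* whose end hypersurfaces agree near the edge. Under (NR) the Taylor series at the edge is determined by those hypersurfaces, so the difference is $O(\rho^m)$ for every $m$; and then a lower bound by *any* power of $\rho$ is a contradiction.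

Suppose both pairs are joined by geodesics $f$ and $f'$, with arrival times $T$ on $D=\{x\in U,\ f_0\le\tau\le f_1\}$ and $T'$ on $D'=\{x\in U,\ f_0\le\tau\le f_1'\}\subset D$. (Since $f_1'>f_0$ on $U$ and $f_1'=f_1$ near and outside $\partial U$, $U$ is also a component of $\{f_1'>f_0\}$.) Let $w=T'-T$ on $D'$.

**Step 1: polar coordinates at the edge.** We show that $T$ and $T'$ are smooth up to $\rho=0$ in suitable coordinates. Near each point of $\Sigma$ the set $\{\delta>0\}$ is one side of the hypersurface $\{\delta=0\}$, so near $\Sigma$ we have $U=\{\delta>0\}$, and $\Sigma$ is a compact hypersurface of $S$ (a finite set if $n=1$, when the coordinates $\sigma^i$ below are absent). Use collar coordinates $(r,\sigma')$ with $r=\delta$, $\sigma'\in\Sigma$. By Lemma 1(a), $f=f'=f_0$ on $\Sigma$, so all leaves contain $\Sigma$, viewed in $S_0$.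

Let $e_0\in TS_0$ be the unit normal of $\Sigma$ pointing into $U$. The map $(X^0,X^1,\sigma)\mapsto\exp_\sigma(X^0N_0+X^1e_0)$ gives coordinates of $M$ near $\Sigma$. On $\{X^1>|X^0|\}$ put $X^0=\rho\sinh\eta$, $X^1=\rho\cosh\eta$. In the frame
$$\rho^{-1}\partial_\eta=\cosh\eta\,\partial_0+\sinh\eta\,\partial_1,\qquad\partial_\rho=\sinh\eta\,\partial_0+\cosh\eta\,\partial_1,\qquad\partial_{\sigma^i}$$
the metric matrix is smooth in $(\eta,\rho,\sigma)$ up to $\rho=0$, with value $\operatorname{diag}(-1,1,g_\Sigma)$ at $\rho=0$, because $\partial_0=N_0$ and $\partial_1=e_0$ on $\Sigma$. Also $dvol_M=\rho\,\mathsf v\,d\eta\,d\rho\,d\sigma$ with $\mathsf v>0$ smooth and $\mathsf v|_{\rho=0}=\mathsf v_0(\sigma)$.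

*The leaves.* The functions $X^0,X^1$ vanish on $\Sigma$, so along $F$ we have $X^0=r\hat X^0$, $X^1=r\hat X^1$ with $\hat X^0,\hat X^1$ smooth in $(t,r,\sigma')$. At $r=0$ the vector $V=\hat X^0N_0+\hat X^1e_0$ is the component of $\partial_rF$ normal to $\Sigma$. It is nonzero since $\partial_rF$ is not tangent to $\Sigma$, and it is tangent to the leaf, which contains $\Sigma$. So $V$ is spacelike: $|\hat X^1|>|\hat X^0|$. At $t=0$ the leaf is $S_0$, so $\hat X^0=0<\hat X^1$; as $\hat X^1$ never vanishes, $\hat X^1>0$ for all $t$.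

*The rapidity coordinate.* Thus $\eta=\operatorname{artanh}(\hat X^0/\hat X^1)$ is smooth up to $r=0$. At $r=0$ let $\alpha N_0+\beta e_0$ be the part of $\partial_\tau$ normal to $\Sigma$; it is future timelike because $\Sigma$ is spacelike, so $\alpha>|\beta|$. From $\partial_tF=p\,\partial_\tau$ we get $\partial_t\hat X^0=(p/r)\alpha$ and $\partial_t\hat X^1=(p/r)\beta$ at $r=0$, where $p/r$ extends smoothly and is positive by Lemma 1(a). Hence
$$\partial_t\eta=\frac pr\cdot\frac{\hat X^1\alpha-\hat X^0\beta}{(\hat X^1)^2-(\hat X^0)^2}>0\qquad\text{at }r=0.$$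
At $t=0$, $r=0$ we have $\eta=0$. At $t=1$, $r=0$: $V$ is a multiple of $\sinh\eta\,N_0+\cosh\eta\,e_0$, and $N_1$ is orthogonal to $V$ and to $\Sigma$, so $N_1=\cosh\eta\,N_0+\sinh\eta\,e_0$. Thus $\cosh\eta=\cosh c(\sigma)$, and $\eta>0$, so $\eta=c(\sigma)$.

*Inversion.* We have $\rho=r\sqrt{(\hat X^1)^2-(\hat X^0)^2}$, and $\sigma=\sigma'$ at $r=0$. So $(t,r,\sigma')\mapsto(t,\rho,\sigma)$ is the identity on $\{r=0\}$ with $\partial_r\rho>0$ there, and by compactness it is a diffeomorphism from a collar onto a set containing $[0,1]\times[0,\rho_0]\times\Sigma$. At $\rho=0$ the derivative of $\eta$ in $t$ at fixed $(\rho,\sigma)$ equals that at fixed $(r,\sigma')$, so it is positive, also for $\rho\le\rho_0$ if $\rho_0$ is small. Hence $(t,\rho,\sigma)\mapsto(\eta,\rho,\sigma)$ is a diffeomorphism of $[0,1]\times[0,\rho_0]\times\Sigma$ onto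
$$\bar E=\{0\le\rho\le\rho_0,\ \sigma\in\Sigma,\ \eta_0(\rho,\sigma)\le\eta\le\eta_1(\rho,\sigma)\},\quad\eta_0(0,\sigma)=0,\ \ \eta_1(0,\sigma)=c(\sigma),$$
where $\{\eta=\eta_i\}$ describes $S_i$ near $\Sigma$, and $T$ is smooth on $\bar E$ up to $\rho=0$ with $T_\eta>0$. As $S_1'=S_1$ near $\Sigma$, the same holds for $T'$ with the same $\bar E$, if $\rho_0$ is small. So $w\in C^\infty(\bar E)$, and $w=0$ on $\eta=\eta_0$ and on $\eta=\eta_1$.

Two remarks on smooth functions on $\bar E$, from Hadamard's lemma in the chart $(t,\rho,\sigma)$ and from direct differentiation. A function in $\rho^mC^\infty(\bar E)$ whose $\rho^m$-coefficient vanishes at $\rho=0$ lies in $\rho^{m+1}C^\infty(\bar E)$. And $\partial_\eta,\rho\,\partial_\rho,\partial_{\sigma^i}$ map $\rho^mC^\infty(\bar E)$ to itself.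

**Step 2: the equation in these coordinates.** Let $\mathsf D=(\partial_\eta,\rho\,\partial_\rho,\rho\,\partial_{\sigma^i})$. The frame components of $dT$ are $\rho^{-1}\mathsf DT$, so $|dT|^2=\rho^{-2}K(\mathsf DT)$, where $K$ is a quadratic form in $\zeta=(\zeta_0,\zeta_1,\zeta_i)$ with coefficients smooth up to $\rho=0$, equal to $\zeta_0^2-\zeta_1^2-g_\Sigma^{ij}\zeta_i\zeta_j$ at $\rho=0$. The functional $\int|dT|^{-1}dvol_M$ is $\int\rho^2\,\mathsf v\,K(\mathsf DT)^{-1/2}\,d\eta\,d\rho\,d\sigma$. With $G^\alpha=\partial_{\zeta_\alpha}(\mathsf vK^{-1/2})$ its Euler–Lagrange equation $\partial_\eta(\rho^2G^0)+\partial_\rho(\rho^3G^1)+\partial_{\sigma^i}(\rho^3G^i)=0$, divided by $\rho^2$, is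
$$\partial_\eta G^0+\rho\,\partial_\rho G^1+3G^1+\rho\,\partial_{\sigma^i}G^i=0. \tag{11}$$
At $\rho=0$: $\mathsf DT=(T_\eta,0,0)$, $G^1=0$, $G^0=-\mathsf v_0T_\eta^{-2}$. So $\partial_\eta(T_\eta^{-2})=0$ there, and with the boundary values $T(\eta,0,\sigma)=\eta/c(\sigma)$. The same holds for $T'$, hence $w=0$ at $\rho=0$ and $w\in\rho\,C^\infty(\bar E)$.

Subtract (11) for $T$ from (11) for $T'$:
$$\mathcal Lw:=\partial_\eta(B^{0\beta}\mathsf D_\beta w)+\rho\,\partial_\rho(B^{1\beta}\mathsf D_\beta w)+3B^{1\beta}\mathsf D_\beta w+\rho\,\partial_{\sigma^i}(B^{i\beta}\mathsf D_\beta w)=0,$$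
where $B=\int_0^1\mathrm{Hess}_\zeta(\mathsf vK^{-1/2})(\mathsf DT+s\,\mathsf Dw)\,ds$. At every point of $\bar E$, including $\rho=0$ where $\mathsf DT=\mathsf DT'=(\frac1c,0,0)$, both $\mathsf DT$ and $\mathsf DT'$ lie in the positive cone of the frame metric. This cone is convex, so $B$ is smooth up to $\rho=0$ and positive definite by (5). At $\rho=0$, (5) with $|\zeta|=\frac1c$ gives $B=\mathsf v_0c^3\operatorname{diag}(2,1,g_\Sigma^{ij})$; elsewhere $B$ differs from this by $\rho$ times a smooth function. Collecting terms,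
$$(\mathsf v_0c^3)^{-1}\mathcal L\phi=2\phi_{\eta\eta}+(\rho\,\partial_\rho)^2\phi+3\rho\,\partial_\rho\phi+\rho\,\mathcal E\phi, \tag{12}$$
where $\mathcal E$ is a combination, with coefficients smooth up to $\rho=0$, of products of one or two of $\partial_\eta,\rho\,\partial_\rho,\partial_{\sigma^i}$. (The last term of $\mathcal L$, and all derivatives in $\sigma$, carry a factor $\rho$ and are in $\rho\,\mathcal E$.)

**Step 3: $w=O(\rho^m)$ for every $m$.** This is where (NR) enters. Suppose $w=\rho^m\tilde w$ with $m\ge1$ and $\tilde w\in C^\infty(\bar E)$, and let $w_m=\tilde w|_{\rho=0}$. Divide $\mathcal Lw=0$ by $\rho^m$ and set $\rho=0$; since $\rho\,\partial_\rho(\rho^m\tilde w)=\rho^m(m\tilde w+\rho\,\tilde w_\rho)$, (12) gives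
$$2\,\partial_\eta^2w_m+m(m+3)\,w_m=0,\qquad0\le\eta\le c(\sigma).$$
For $\rho>0$, $\tilde w=0$ on $\eta=\eta_0(\rho,\sigma)$ and $\eta=\eta_1(\rho,\sigma)$; letting $\rho\to0$, $w_m=0$ at $\eta=0$ and $\eta=c(\sigma)$. A nonzero solution is a multiple of $\sin\big(\eta\sqrt{m(m+3)/2}\big)$ and requires $c(\sigma)\sqrt{m(m+3)/2}=\pi k$ for an integer $k\ge1$, which (NR) excludes for a dense set of $\sigma$. So $w_m=0$ for these $\sigma$, hence identically by continuity, and $w\in\rho^{m+1}C^\infty(\bar E)$. By induction, starting from $w\in\rho\,C^\infty(\bar E)$, $w=O(\rho^m)$ on $\bar E$ for every $m$.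

**Step 4: $w>0$ inside.** This is the global input. On $D'$ the functions $T,T'$ both solve (4), with differentials in the positive cone, so $w$ solves (6). In the chart $(t,x)\in[0,1]\times U$ of $f'$: $w=0$ at $t=0$; $w=1-T\ge0$ at $t=1$, with $w>0$ where $f_1'<f_1$; and $w\to0$ uniformly as $x\to\partial U$, by Step 2. So $\{w\le-\varepsilon\}$ is compact in the connected set $(0,1)\times U$ for every $\varepsilon>0$, and $w\not\equiv0$. By (MP3), $w>0$ in the interior. By (MP2), the inward derivative of $w$ is positive at the points of $S_0$ and $S_1$ in $\bar E\cap\{\rho>0\}$, where $w=0$; and $T(1-T)$ also vanishes to exactly first order there. So $w/(T(1-T))$ extends to a positive continuous function on the compact set $\bar E\cap\{\rho=\rho_1\}$ for every $0<\rho_1\le\rho_0$.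

**Step 5: the barrier.** Put $c_*=\min_\Sigma c$, $c^*=\max_\Sigma c$. Choose $\Lambda>0$ with $\Lambda(\Lambda+3)>2\pi^2/c_*^2$, take $A$ and $s$ from Lemma 2, and put $b=\rho^\Lambda s(T)$. Here $T_\eta=1/c(\sigma)+O(\rho)$, $T_{\eta\eta}=O(\rho)$, $\rho\,\partial_\rho T=O(\rho)$ and $(\rho\,\partial_\rho)^2T=O(\rho)$. The $\sigma$-derivatives of $T$ are only bounded, but they occur in $\rho\,\mathcal Eb=O(\rho^{\Lambda+1})$. As in Section 8, Step 5, with $\rho\,\partial_\rho$ in place of $\partial_y$, (12) and Lemma 2 yield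
$$(\mathsf v_0c^3)^{-1}\mathcal Lb=\rho^\Lambda\Big[\frac2{c^2}s''+\Lambda(\Lambda+3)s+O(\rho)\Big]\ge\rho^\Lambda\Big[\frac{4A}{(c^*)^2}+O(\rho)\Big]>0$$
for $0<\rho\le\rho_0$, after decreasing $\rho_0$.

**Step 6: comparison and contradiction.** On $S_0$ and $S_1$, $w=b=0$. On $\rho=\rho_0$, Step 4 and $s\le2\pi T(1-T)$ give $w\ge\varepsilon b$ for some $\varepsilon>0$. As $\rho\to0$, $w-\varepsilon b\to0$ uniformly. At a negative interior minimum of $w-\varepsilon b$ we would have $\mathcal L(w-\varepsilon b)\ge0$, while $\mathcal L(w-\varepsilon b)=-\varepsilon\mathcal Lb<0$. So $w\ge\varepsilon\rho^\Lambda s(T)$ on $\bar E\cap\{\rho>0\}$. On $\{T=\frac12\}$ this reads $w\ge\varepsilon\,(1-\frac A4)\,\rho^\Lambda$, which contradicts $w=O(\rho^m)$ for $m>\Lambda$. $\blacksquare$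

## 10. Density of unjoinable pairs: proof of the Corollary

**Proof of (ii).** Let $S_0=\Gamma_{f_0}$ and $S_1=\Gamma_{f_1}$ intersect transversally with $S_0\cap S_1\neq\emptyset$; that is, $0$ is a regular value of $\delta$ and is attained. Then $\delta$ takes positive values. Let $U$ be a component of $\{\delta>0\}$; since $S$ is connected and $U\neq S$, $\Sigma=\partial U\ne\emptyset$, and $d\delta\neq0$ on $\Sigma$.

*We first arrange (NR) by a small change of $f_1$.* Put $f_1^\epsilon=f_0+(1+\epsilon)\delta$ with $\epsilon>0$ small, so that the graph is spacelike. This keeps $U$ and $\Sigma$. At $\sigma\in\Sigma$ consider the conormals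
$$\xi_s=(d\tau-df_0)-s\,d\delta,\qquad0\le s\le1+\epsilon,$$
of the graphs of $f_0+s\delta$. They lie in the positive cone, by convexity, and run along a line in the plane spanned by $d\tau-df_0$ and $d\delta$. This plane is Lorentzian, and the line misses the origin because the two covectors are linearly independent. Take orthonormal coordinates in the plane and write $\xi_s=R(\cosh\vartheta,\sinh\vartheta)$. Along the line, $\vartheta'(s)=R^{-2}\det(\xi_s,\xi_s')=R^{-2}\det(\xi_0,-d\delta)$, which is nonzero of constant sign. So the rapidity $|\vartheta(1+\epsilon)-\vartheta(0)|=c^\epsilon(\sigma)$ is strictly increasing in $\epsilon$. The values of $c$ excluded in (NR) are countable. So for each $\sigma$ only countably many $\epsilon$ are excluded; applying this to a countable dense subset of $\Sigma$, (NR) holds for all but countably many $\epsilon$.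

*Now apply Theorem C.* For such $\epsilon$ let $f_1'=f_1^\epsilon-\epsilon'\chi$ with $0\le\chi\in C_c^\infty(U)$, $\chi\not\equiv0$, and $\epsilon'>0$ so small that $\Gamma_{f_1'}$ is spacelike and $f_1'>f_0$ on $U$. By Theorem C, $(\Gamma_{f_0},\Gamma_{f_1^\epsilon})$ or $(\Gamma_{f_0},\Gamma_{f_1'})$ is not joined by a geodesic. Both differences $f_1^\epsilon-f_0$ and $f_1'-f_0$ have the same zero set as $\delta$, and near it they equal $(1+\epsilon)\delta$; so both pairs intersect transversally with nonempty intersection. Both are arbitrarily $C^\infty$-close to $(S_0,S_1)$.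

**Proof of (i).** Transversal pairs exist in every $(M,g)$: take $\Gamma_{f_0}\in\mathfrak C(M,g)$ and $f_1=f_0+\epsilon\beta$, where $\beta\in C^\infty(S)$ has $0$ as an attained regular value (a nonconstant function minus a regular value in the interior of its range, by Sard) and $\epsilon>0$ is small. By (ii) some pair close to this one is not joined by a geodesic. $\blacksquare$

## 11. No regular minimizers for unjoinable pairs

**Remark.** If $S_0,S_1$ are not joined by a geodesic, then no piecewise smooth path with nowhere vanishing one-sided velocities has minimal length. Suppose such a path did. Reparametrized with constant speed it is still piecewise smooth, and it minimizes $E$: for every path $\gamma$ from $S_0$ to $S_1$, $E(\gamma)\ge\frac12L(\gamma)^2$, while a constant speed path of length $L$ has $E=\frac12L^2$. The first variation then gives (3) on each smooth piece and continuity of $pm$ at the corners, hence of $p$, since $m=m(x,f,q)>0$ is continuous there. By the computation in Lemma 1(a), $p_t=pQ$ is a fixed differential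 expression in $x$ of $(f,p)$. At a corner, $f$ and $p$ from the two sides agree as functions of $x$, so $p_t$ does too, and inductively all $\partial_t^kp$ do. The path would be a smooth geodesic, which is excluded.
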